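\title{How far above the Noether line are canonical threefolds simple fibrations in $(1,2)$-surfaces?}

\begin{abstract}
We determine the largest $\epsilon>0$ such that every canonical threefold with $p_g$ large and $K_X^3<\frac43p_g-\frac{10}{3}+\epsilon$ is a regular simple fibration in $(1,2)$-surfaces: it exists and equals $\frac23$. The proof reduces to fibrations over $\mathbb{P}^1$, measures by lengths how far the relative canonical algebra is from being generated in degrees $1,1,2,5$, and bounds the volume in terms of these lengths by Riemann--Roch and adjunction. Complete intersections in $\mathbb{P}(1,1,2,3,5)$-bundles with a point of index $3$ show that the bound is sharp.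
\end{abstract}

\section{The question and the answer}\label{sec:intro}

We work over $\mathbb{C}$. A \emph{canonical threefold} is an irreducible projective variety $X$ of dimension $3$ with at worst canonical singularities and ample canonical class $K_X$. Its geometric genus is $p_g=p_g(X)=h^0(X,K_X)$, its volume is $\operatorname{vol}(X)=K_X^3$, and $X$ is \emph{regular} if $q(X)=h^1(X,\mathcal{O}_X)=0$. We measure the position of $X$ in the $(p_g,K^3)$-plane by its \emph{excess}
\[
E(X)=K_X^3-\tfrac43\,p_g(X)+\tfrac{10}{3};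
\]
the line $E=0$ is the Noether line. The letter $E$ without a subscript always denotes an excess.

A \emph{$(1,2)$-surface} (resp.\ \emph{$(1,1)$-surface}) is a surface of general type whose minimal model has $K^2=1$ and $p_g=2$ (resp.\ $p_g=1$). The canonical model of a $(1,2)$-surface is a hypersurface of degree $10$ in $\mathbb{P}(1,1,2,5)$. The following definition asks that this description persist on every fiber of a family, however degenerate.

\begin{definition}\label{def:simple}
A \emph{simple fibration in $(1,2)$-surfaces}, or \emph{simple fibration} for short, is a projective variety $X$ with a morphism $f\colon X\to B$ onto a smooth projective curve such that (1) $X$ has canonical singularities, (2) $K_X$ is $f$-ample, and (3) for every $p\in B$ the canonical ring of the fiber $X_p=f^{-1}(p)$ is of the form $\mathbb{C}[x_0,x_1,y,z]/(f_{10})$ with $\deg x_i=1$, $\deg y=2$, $\deg z=5$, $\deg f_{10}=10$.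
\end{definition}

Recall that $X$ is \emph{$2$-Gorenstein} if $2K_X$ is Cartier. Three known results frame the question; we use them without proof.

\begin{theorem}\label{thm:known}
\begin{itemize}
\item[(A)] Let $X$ be a projective variety of dimension $3$ with canonical singularities and $p_g\ge23$. Then $X$ is a Gorenstein regular simple fibration if and only if $X$ is a canonical threefold with $E(X)=0$.
\item[(B)] A simple fibration $X$ is $2$-Gorenstein. If it is regular, then $K_X^3=\frac43p_g-\frac{10}3+\frac N6$ with $N\in\mathbb{Z}_{\ge0}$; moreover $X$ is Gorenstein if and only if $N=0$.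
\item[(C)] A canonical threefold with $p_g\ge11$ and $E(X)\le\frac26$ is $2$-Gorenstein and has $E(X)=\frac N6$ with $N\in\{0,1,2\}$; it is Gorenstein if and only if $N=0$.
\end{itemize}
\end{theorem}

By (C), canonical threefolds with $p_g\ge11$ satisfy the Noether inequality $E\ge0$. By (C) and (A), a canonical threefold with $p_g\ge23$ and $E<\frac16$ has $E=0$ and is a regular simple fibration. It is natural to ask how far above the Noether line this remains true. Say that $\epsilon>0$ \emph{has property $(\ast)$} if there is $P=P(\epsilon)$ such that every canonical threefold $X$ with $p_g(X)\ge P$ and $E(X)<\epsilon$ is a regular simple fibration. The question, posed in \cite{Pi}, is to find the maximal $\epsilon$ with property $(\ast)$, if it exists.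

The numbers with property $(\ast)$ form an interval that contains $(0,\frac16]$. To bound it one needs threefolds that are not regular simple fibrations, with bounded excess and unbounded $p_g$. The obvious candidates do not qualify: the product of a canonical $(1,2)$-surface with a curve of genus $\beta\ge2$ has $p_g=2\beta$, $K^3=6\beta-6$ and $E=\frac{10\beta-8}{3}$. The interval could also lack a maximum, namely if the excesses of such threefolds approached its endpoint from below as $p_g\to\infty$. Neither difficulty occurs.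

\begin{theorem}\label{thm:main}
There is $P$ such that every canonical threefold $X$ with $p_g(X)\ge P$ and $E(X)<\frac23$ is a regular simple fibration in $(1,2)$-surfaces. For every $m\ge1$ there is a canonical threefold with $p_g=3m+3$ and $E=\frac23$ which is not a simple fibration. Hence $\epsilon>0$ has property $(\ast)$ if and only if $\epsilon\le\frac23$, and the maximal $\epsilon$ exists and equals $\frac23$.
\end{theorem}

The heart of the proof is a statement about fibrations over $\mathbb{P}^1$ in which $p_g$ need not be large and $K_X$ need not be ample.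

\begin{theorem}\label{thm:fib}
Let $X$ be projective with canonical singularities, let $f\colon X\to\mathbb{P}^1$ have connected fibers, let $K_X$ be $f$-ample and let the general fiber be a canonical $(1,2)$-surface. Put $d=\deg f_*\omega_X$ and $E=K_X^3-\frac43(d+2)+\frac{10}{3}$. Then $f$ is a regular simple fibration or $E\ge\frac23$.
\end{theorem}

\begin{corollary}\label{cor:N3}
The number $P$ in Theorem~\ref{thm:main} can be chosen so that for $p_g(X)\ge P$ the following holds: $X$ is a regular simple fibration with $N\le3$ if and only if $X$ is a canonical threefold with $E(X)<\frac23$; then $X$ is $2$-Gorenstein and $E\in\{0,\frac16,\frac26,\frac36\}$.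
\end{corollary}

Here is where $\frac23$ comes from. Let $f$ be as in Theorem~\ref{thm:fib}, with relative canonical algebra $R=\bigoplus f_*\mathcal{O}_X(nK_X)$. Over the function field of $\mathbb{P}^1$ it is generated by $x_0,x_1,y,z$. Choosing these generators as well as possible at each point, let $\tau_n\ge0$ be the length of the quotient of $R_n$ by what they generate. Riemann--Roch for $2K_X$ and $3K_X$ gives
\[
E=\tfrac23\Big(\tau_3-2\tau_2+\sum\tfrac{b(3b-r)}{2r}\Big),
\]
the sum running over Reid's basket of singularities $(b,r)$. A point of index $2$ contributes $\frac23\cdot\frac14=\frac16$, the step in Theorem~\ref{thm:known}(B); a point of index $3$ contributes nothing; one missing section in degree $3$ contributes $\frac23$. This suggests the answer $\frac23$, and Section~\ref{sec:example} realizes it with $\tau_2=0$, $\tau_3=1$ and one point of index $3$. The formula is not yet a proof, because two terms have the wrong sign: $-2\tau_2$, and the basket terms with $r>3b$. The basket terms are controlled by Riemann--Roch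 in degrees $4,5,6$ together with an invariant $\delta$ that detects non-simple fibers (Sections~\ref{sec:algebra} and~\ref{sec:tau2zero}). The case $\tau_2>0$ is handled by a second formula for $E$, built on the section of $f$ traced by the base point of $|K_F|$ (Section~\ref{sec:tau2pos}). Sections~\ref{sec:canmap} and~\ref{sec:base} reduce Theorem~\ref{thm:main} to Theorem~\ref{thm:fib}; only there is $p_g$ assumed large.

\section{Tools}\label{sec:tools}

A \emph{fibration} is a surjective morphism with connected fibers. For a fibration over a curve, $F$ denotes a general fiber and also its numerical class; $\equiv$ is numerical equivalence.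

\subsection*{Singularities}
Let $V$ be normal, $\Delta\ge0$ a $\mathbb{Q}$-divisor with $K_V+\Delta$ $\mathbb{Q}$-Cartier, and write $K_{\hat V}=\mu^*(K_V+\Delta)+\sum a_iE_i$ on a log resolution $\mu$, the $E_i$ including the strict transforms of the components of $\Delta$. The pair is \emph{klt} if all $a_i>-1$, and \emph{plt} if $a_i>-1$ for exceptional $E_i$ on every resolution. For $\Delta=0$, $V$ is \emph{canonical} (\emph{terminal}) if $a_i\ge0$ ($a_i>0$) for exceptional $E_i$. We use the following facts about a threefold $X$ with canonical singularities; see \cite{KM,R}. For a resolution $\pi\colon W\to X$ one has $\pi_*\mathcal{O}(nK_W)=\mathcal{O}(nK_X)$ for $n\ge0$ and $R\pi_*\omega_W=\omega_X$. The variety $X$ is Cohen--Macaulay (CM), and outside a finite set its singularities are cDV, hence Gorenstein. A general fiber of a fibration $X\to B$ over a curve has Du Val singularities. There is a small $\mathbb{Q}$-factorialization $\mu\colon X'\to X$ \cite{BCHM}: $X'$ is $\mathbb{Q}$-factorial and canonical, $K_{X'}=\mu^*K_X$,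 and $\mu$ contracts only finitely many curves; these lie in fibers of $X'\to B$, so general fibers are unchanged. If $S$ is a $\mathbb{Q}$-Cartier Weil divisor on a klt variety, $\mathcal{O}(-S)$ is CM \cite[5.25]{KM}.

A fiber $X_p$ of $X\to B$ is thus a CM surface, possibly nonreduced, Gorenstein on the complement $X_p^\circ$ of a finite set. Its canonical ring is $\bigoplus_nH^0(X_p,\omega_{X_p}^{[n]})=\bigoplus_nH^0(X_p^\circ,\omega^{\otimes n})$; removing further points does not change it.

\subsection*{Adjunction and connectedness}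
Let $S$ be a prime divisor on a normal variety $V$, $\Delta\ge0$ with $S\not\subset\operatorname{Supp}\Delta$ and $K_V+S+\Delta$ $\mathbb{Q}$-Cartier, and $\nu\colon S^\nu\to S$ the normalization. Then $\nu^*(K_V+S+\Delta)=K_{S^\nu}+\operatorname{Diff}(\Delta)$ with a canonical divisor $\operatorname{Diff}(\Delta)\ge0$, the \emph{different} \cite[\S4.1]{K}. It vanishes where $V$ and $S$ are smooth and $\Delta=0$, and it can be computed after crepant pull-back to a log resolution. The connectedness theorem \cite[5.48]{KM} says: if $\psi\colon\hat V\to V$ is proper birational, $\hat V$ smooth, $D=\sum d_iD_i$ is an snc $\mathbb{Q}$-divisor with $\psi_*D\ge0$ and $-(K_{\hat V}+D)$ is $\psi$-nef, then $\bigcup_{d_i\ge1}D_i$ is connected near every fiber of $\psi$, that is, it meets every fiber in a connected set.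

\subsection*{Positivity and extension}
A vector bundle $\mathcal{E}$ on a smooth projective curve $B$ is \emph{nef} if for every finite morphism $B'\to B$ from a smooth curve every quotient line bundle of the pull-back has degree $\ge0$. If $\mathcal{E}'\subset\mathcal{E}$ has full rank and $\mathcal{E}'$ is nef, so is $\mathcal{E}$: the image of $\mathcal{E}'$ in a quotient line bundle $Q$ is a nonzero subsheaf of degree $\ge0$, so $\deg Q\ge0$. If $g\colon V\to B$ is a morphism, $\mathcal{E}$ is nef and $g^*\mathcal{E}\to\mathcal{L}$ is a map to a line bundle, then $\mathcal{L}$ has degree $\ge0$ on every curve along which the map is generically surjective. We use two theorems in the following forms.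

\begin{theorem}[{\cite[Thm.~4.13]{Ca}}; Fujita, Kawamata, Viehweg for $\Delta=0$]\label{thm:campana}
Let $g\colon V\to B$ be a fibration of a smooth projective variety over a smooth curve and $\Delta$ an snc $\mathbb{Q}$-divisor with coefficients in $[0,1)$. Then $g_*\mathcal{O}(m(K_{V/B}+\Delta))$ is nef for $m\ge1$ with $m\Delta$ integral.
\end{theorem}

\begin{theorem}[{\cite[Thm.~A]{Ka}}]\label{thm:kawamata}
Let $G$ be a smooth divisor on a smooth projective variety $V$ with $K_V+G\sim_{\mathbb{Q}}H_0+D_0$, $H_0$ ample, $D_0\ge0$, $G\not\subset\operatorname{Supp}D_0$. Then $H^0(V,m(K_V+G))\to H^0(G,mK_G)$ is onto for $m\ge2$.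
\end{theorem}

\subsection*{Curves and surfaces}
We use Clifford's theorem ($\deg D\ge2(h^0(D)-1)$ for $D$ special and effective on a curve), the bound $\deg\Sigma\ge n-\dim\Sigma+1$ for an irreducible nondegenerate $\Sigma\subset\mathbb{P}^n$, the Hodge index theorem, and, for minimal surfaces of general type, $\chi(\mathcal{O})\ge1$ and Noether's inequality $K^2\ge2p_g-4$. A \emph{canonical surface} has Du Val singularities and ample $K$, which is Cartier.

\begin{lemma}\label{lem:surf}
Let $F$ be a canonical surface with $K_F^2=1$. Then $p_g(F)\le2$, $q(F)=0$, and every member of $|K_F|$ is integral.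
\end{lemma}

\begin{proof}
The first claim is Noether's inequality on the minimal resolution $F_0$. If $q>0$, then $F_0$ has a connected \'etale cover of every degree $n$; it is minimal with $K^2=n$ and $\chi\ge n$, and Noether's inequality gives $n\ge2p_g-4\ge2\chi-6\ge2n-6$, false for $n>6$. Finally $K_F$ is ample and Cartier, so it has positive integral degree on each component of a member of $|K_F|$, and the total degree is $1$.
\end{proof}

\subsection*{Lattices}
Let $\mathcal{O}$ be a discrete valuation ring with uniformizer $t$, residue field $\mathbb{C}$ and fraction field $\mathbb{K}$. A lattice in a finite-dimensional $\mathbb{K}$-vector space is a free $\mathcal{O}$-submodule of full rank.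

\begin{lemma}\label{lem:lattice}
Let $M\subset M'$ be lattices in $V$.
\begin{itemize}
\item[(i)] Let $U_j\subset M/tM$ be the image of $M\cap t^jM'$. Then $U_1\supset U_2\supset\cdots$ and $\operatorname{length}(M'/M)=\sum_{j\ge1}\dim U_j$.
\item[(ii)] For a filtration $V=V^0\supset V^1\supset\cdots$ put $\operatorname{gr}^iM=(M\cap V^i)/(M\cap V^{i+1})\subset V^i/V^{i+1}$. Then $\operatorname{length}(M'/M)=\sum_i\operatorname{length}(\operatorname{gr}^iM'/\operatorname{gr}^iM)$.
\item[(iii)] (Hopf) For nonzero finite-dimensional subspaces $U,U'$ of a polynomial ring over $\mathbb{C}$, the span $UU'$ of the products has dimension $\ge\dim U+\dim U'-1$.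
\end{itemize}
\end{lemma}

\begin{proof}
(i) By elementary divisors $M$ has a basis $e_i$ such that the $t^{-k_i}e_i$ form a basis of $M'$; then $U_j$ is spanned by the $e_i$ with $k_i\ge j$. (ii) Apply the snake lemma to $0\to M\cap V^{i+1}\to M\cap V^i\to\operatorname{gr}^iM\to0$ and the same sequence for $M'$. (iii) In a monomial order let $\mu_1<\dots<\mu_k$ and $\mu'_1<\dots<\mu'_l$ be the leading monomials of $U$ and $U'$, $k=\dim U$, $l=\dim U'$. Then $\mu_1\mu'_1<\dots<\mu_1\mu'_l<\mu_2\mu'_l<\dots<\mu_k\mu'_l$ are leading monomials of $UU'$.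
\end{proof}

\section{Threefolds with excess $\frac23$}\label{sec:example}

To destroy simplicity at one point $t_0=0$ of $\mathbb{P}^1$ as cheaply as possible, we force the degree $3$ element $x_0y$ to be divisible by $t_0$. The quotient $w=x_0y/t_0$ is a new generator, and the threefold lives in a $\mathbb{P}(1,1,2,3,5)$-bundle.

Fix $m\ge1$ and put
\[
a_0=\lceil\tfrac{3m+1}2\rceil,\quad a_1=\lfloor\tfrac{3m+1}2\rfloor,\quad e_2=2m,\quad e_3=a_0+e_2+1,\quad e_5=5m .
\]
Let $\mathbf{P}\to\mathbb{P}^1_{(t_0:t_1)}$ be the toric $\mathbb{P}(1,1,2,3,5)$-bundle, the quotient of $(\mathbb{C}^2\setminus0)\times(\mathbb{C}^5\setminus0)$ by $(\mathbb{C}^*)^2$, in which $t_0,t_1$ are sections of $F$ and the fiber coordinates $x_0,x_1,y,w,z$ are sections of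
\[
H-a_0F,\quad H-a_1F,\quad 2H-e_2F,\quad 3H-e_3F,\quad 5H-e_5F .
\]
Let $X\subset\mathbf{P}$ be given by
\[
x_0y=t_0w,\qquad z^2=\mathsf{f}(x_0,x_1,y,w;t),
\]
equations of classes $3H-(a_0+e_2)F$ and $10H-10mF$, with $\mathsf{f}$ general. The coefficient of $x_0^ix_1^jy^kw^l$, $i+j+2k+3l=10$, is a form in $t$ of degree $ia_0+ja_1+ke_2+le_3-10m$. As $a_0,a_1\ge m$, $e_2=2m$ and $e_3>3m$, this degree is $\ge0$, so all monomials occur; the coefficient of $y^5$ is a nonzero constant.

\begin{proposition}\label{prop:example}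
$X$ is a canonical threefold with terminal singularities, $p_g=3m+3$, $K_X^3=4m+\frac43$ and $E(X)=\frac23$. The divisor $2K_X$ is not Cartier, so $X$ is not a simple fibration.
\end{proposition}

\begin{proof}
\emph{Singularities.} The locus $x_0=x_1=y=w=0$ misses $X$, so $X$ is a finite double cover of $Y=\{x_0y=t_0w\}$ in the $\mathbb{P}(1,1,2,3)$-bundle. The system of the $\mathsf{f}$ contains $x_0^{10},x_1^{10},y^5$ times base point free systems on $\mathbb{P}^1$, so its base locus on $Y$ is the point $Q=\{x_0=x_1=y=t_0=0\}$. The partial derivatives $y,x_0,-w,-t_0$ of $x_0y-t_0w$ vanish together only at the point $N_0=\{x_0=y=w=t_0=0\}$. Nontrivial stabilizers need $x_0=x_1=0$ and $yw=0$, so on $Y$ they occur along $\Gamma_Y=\{x_0=x_1=w=0\}$ (group $\mu_2$) and at $Q$ (group $\mu_3$). Outside $Q$, $N_0$, $\Gamma_Y$ the variety $Y$ is smooth, $\{\mathsf{f}=0\}$ is smooth by Bertini, and so $X$ is smooth over these points.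

Over $\Gamma_Y$ we have $\mathsf{f}=\kappa y^5$ with $\kappa\ne0$, so $y,z\neq0$ and the stabilizer is trivial. Normalize the degree one function $z/y^2$ to $1$; with $u=y^5/z^2$ this means $y=u$, $z=u^2$, and $\mathbf{P}$ has local coordinates $x_0,x_1,w,u,t$. The equations are $x_0u-t_0w=0$ and $u^4-\mathsf{f}(x_0,x_1,u,w)=0$; at $x_0=x_1=w=0$, $u=1/\kappa$ their Jacobian in $(x_0,u)$ is triangular with diagonal $u$ and $4u^3-5\kappa u^4=-u^3$. So $X$ is smooth with coordinates $x_1,w,t$.

At $N_0$ set $x_1=t_1=1$: $Y$ is the ordinary node $x_0y=t_0w$, and $\mathsf{f}\ne0$ because of the term $x_1^{10}$. So $X$ has two ordinary nodes, which are terminal and Gorenstein.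

At $Q$ set $w=t_1=1$. The first equation eliminates $t_0=x_0y$. The coefficient of $w^3x_1$ has degree $3e_3+a_1-10m=2a_0+4-m>0$ and is nonzero at $t_0=0$, so the second equation eliminates $x_1$. Thus $X$ has one point over $Q$, still called $Q$, and is locally $\mathbb{C}^3_{x_0,y,z}/\mu_3$ with weights $(1,2,5)\equiv(1,2,2)$, the terminal point $\frac13(1,2,2)$.

So $X$ is normal with terminal singularities. It is irreducible: each component has dimension $3$ and is finite over the irreducible $Y$, hence surjects onto $Y$; components of a normal variety are disjoint; and $Q$ has a single preimage.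

\emph{The canonical class.} We have $K_{\mathbf{P}}=-12H+(a_0+a_1+e_2+e_3+e_5-2)F$, and $X$ meets nontrivial stabilizers only at $Q$. Adjunction gives
\[
K_X=H+(a_1+e_3-e_5-2)F=H+(a_0+a_1+e_2-1-e_5)F=H|_X .
\]
The divisor $30H-F$ is base point free: multiply $x_0^{30},x_1^{30},y^{15},w^{10},z^6$ by forms in $t$ of degrees $30a_0-1,\dots,6e_5-1\ge0$. So $H-\frac1{30}F$ is nef, $H+kF$ is ample for $k\gg0$, and $(30k+1)H=30k(H-\frac1{30}F)+(H+kF)$ is ample.

\emph{Direct images.} Over an affine open set $\operatorname{Spec}\mathcal{O}'\subset\mathbb{P}^1$ let $T=\mathcal{O}'[x_0,x_1,y,w,z]/(\text{the two equations})$, a complete intersection of dimension $4$, hence CM. Sections of the reflexive sheaf $\mathcal{O}_X(nK_X)$ may be computed off $Q$, where they are the degree $n$ functions on $\operatorname{Spec}T$ minus the vertex locus and the cone over $Q$. Both removed sets have dimension $1$, so the functions extend: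
\begin{equation}\label{eq:exR}
f_*\mathcal{O}_X(nK_X)=T_n\quad\text{for all }n .
\end{equation}
For $n=1$ we get $f_*\omega_X=\mathcal{O}(a_0)\oplus\mathcal{O}(a_1)$ and $p_g=a_0+a_1+2=3m+3$.

\emph{The volume.} We have $H^4F=\frac1{1\cdot1\cdot2\cdot3\cdot5}=\frac1{30}$. The five coordinate divisors have empty intersection, which gives $H^5=\frac1{30}(a_0+a_1+\frac{e_2}2+\frac{e_3}3+\frac{e_5}5)$. Hence
\begin{align*}
K_X^3&=H^3\,(3H-(a_0+e_2)F)(10H-2e_5F)=30H^5-\tfrac{6e_5+10(a_0+e_2)}{30}\\
&=a_0+a_1+\tfrac{e_2}2+\tfrac{e_3-a_0-e_2}{3}=4m+\tfrac43 ,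
\end{align*}
and $E=4m+\frac43-(4m+4)+\frac{10}3=\frac23$.

\emph{The index.} At $Q$ the form $dx_0\,dy\,dz$ has weight $1+2+2\equiv2\pmod3$, its square has weight $1\not\equiv0$, so $2K_X$ is not Cartier. By Theorem~\ref{thm:known}(B), $X$ is not a simple fibration for any morphism to a curve.
\end{proof}

We return to $X$ in Examples~\ref{ex:defects} and~\ref{ex:lambda} to test the invariants of the general proof.

\section{The relative canonical algebra}\label{sec:algebra}

In Sections~\ref{sec:algebra}--\ref{sec:tau2pos}, $f\colon X\to B=\mathbb{P}^1$ is as in Theorem~\ref{thm:fib}. Put $\mathbb{K}=\mathbb{C}(B)$, $R_n=f_*\mathcal{O}_X(nK_X)$, $R=\bigoplus_{n\ge0}R_n$. The $R_n$ are torsion free, hence locally free, and $R_1=\mathcal{O}(a_0)\oplus\mathcal{O}(a_1)$ with $a_0\ge a_1$, $d=a_0+a_1$. If $n_0K_X$ is Cartier, the Veronese algebra $\bigoplus_kR_{kn_0}$ is finitely generated and each $\bigoplus_kR_{i+kn_0}$ is a finite module over it, because $K_X$ is $f$-ample. So $R$ is finitely generated and $X=\operatorname{Proj}_BR$.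 For a local section $s$ of $R_n$, the set $\{s=0\}$ is the zero set of the section $s^{n_0}$ of an invertible sheaf; it equals $V_+(s)\subset\operatorname{Proj}R$ and the support of the Weil divisor $\operatorname{div}(s)$.

\begin{lemma}\label{lem:chi}
$q(X)=0$ and $\chi(\mathcal{O}_X)=-(d+1)$.
\end{lemma}

\begin{proof}
By Koll\'ar's theorem on a resolution, $R^1f_*\omega_X$ is torsion free and $R^2f_*\omega_X=\omega_B$. The rank of $R^1f_*\omega_X$ is $q(F)=0$ by Lemma~\ref{lem:surf}, so it vanishes. By duality and the Leray spectral sequence, $h^1(\mathcal{O}_X)=h^2(\omega_X)=h^1(R^1f_*\omega_X)+h^0(\omega_B)=0$ and $-\chi(\mathcal{O}_X)=\chi(\omega_X)=\chi(R_1)+\chi(\omega_B)=(d+2)-1$.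
\end{proof}

\subsection{The generic fiber and its involution}
Let $X_{\mathbb{K}}=\operatorname{Proj}R_{\mathbb{K}}$ be the generic fiber. Over $\overline{\mathbb{K}}$, which is isomorphic to $\mathbb{C}$ as a field, it is a canonical $(1,2)$-surface, whose canonical ring is $\overline{\mathbb{K}}[x_0,x_1,y,z]/(z^2-\mathsf{f}_{10})$ \cite[VII.7]{BHPV}. Choose a basis $x_0,x_1$ of $R_{\mathbb{K},1}$, an element $y\in R_{\mathbb{K},2}$ outside $\operatorname{Sym}^2R_{\mathbb{K},1}$ and $z\in R_{\mathbb{K},5}$ outside the span of the monomials in $x_0,x_1,y$. Over $\overline{\mathbb{K}}$ these differ from the standard generators by a triangular change of variables, so they generate $R_{\mathbb{K}}$, with one relation of degree $10$, defined over $\mathbb{K}$ and containing $z^2$. Completing the square,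
\[
R_{\mathbb{K}}=\mathbb{K}[x_0,x_1,y,z]/(z^2-\mathsf{f}(x_0,x_1,y)),\qquad\deg\mathsf{f}=10 .
\]
The subring $\mathbb{K}[x_0,x_1,y]$, its ideal $I=(x_0,x_1)$ and the line $\mathbb{K}z$ do not depend on the choices. Let $\iota$ be the involution $z\mapsto-z$.

\begin{lemma}\label{lem:iota}
$\iota$ preserves $R$. Hence $R=R^+\oplus R^-$ with $R^+=R\cap\mathbb{K}[x_0,x_1,y]$ a subalgebra and $R^-=R\cap z\mathbb{K}[x_0,x_1,y]$.
\end{lemma}

\begin{proof}
$\iota$ induces an automorphism of $X_{\mathbb{K}}$, that is, a birational involution $\varphi$ of $X$ over $B$. Since $X$ has canonical singularities, $R_n$ can be computed on a common resolution of the source and target of $\varphi$, so pull-back of pluricanonical forms $\varphi^*$ preserves $R$. The graded $\mathbb{K}$-automorphism $\psi=\varphi^*\iota^{-1}$ of $R_{\mathbb{K}}$ fixes all fractions of degree $0$. From $\psi(x_1)x_0=x_1\psi(x_0)$ we get $\psi(x_0)=ux_0$ with $u\in\mathbb{K}^*$, and since $s/x_0^n$ is fixed, $\psi=u^n$ on $R_{\mathbb{K},n}$. Both $\varphi^*$ and $\iota$ have square $1$, so $u=\pm1$ and $\iota=\pm\varphi^*$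 in each degree.
\end{proof}

\subsection{Defects}
Put $\mathcal{S}_2=R_2\cap\operatorname{Sym}^2R_{\mathbb{K},1}$, a saturated subsheaf of rank $3$, and let $e_2$ and $e_5$ be the degrees of the line bundles $R_2/\mathcal{S}_2$ and $R_5^-$. Fix $p\in B$, $\mathcal{O}=\mathcal{O}_{B,p}$ with uniformizer $t$, and write $R$ also for the stalk at $p$. \emph{Local generators at $p$} are a basis $x_0,x_1$ of $R_1$, an element $y\in R_2$ lifting a generator of $R_2/\mathcal{S}_2$, and a generator $z$ of $R_5^-$. Put $A=\mathcal{O}[x_0,x_1,y]\subset R^+$ and define the \emph{defects}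
\[
\tau_n(p)=\operatorname{length}\big(R_n/(A_n\oplus zA_{n-5})\big),\qquad\tau_n=\sum_p\tau_n(p).
\]
Then $\tau_1=0$, $\tau_n(p)=\operatorname{length}(R_n^+/A_n)$ for $n\le5$, and $\tau_n(p)\ge\operatorname{length}(R_n^+/A_n)$ always. As $R$ is finitely generated, one choice of $x_0,x_1,y,z\in R_{\mathbb{K}}$ gives local generators with $R=A\oplus zA$ at all but finitely many points. We call $p$ \emph{simple} if $R^+=A$.

The ring $A$ may depend on the lift $y$, since $\mathcal{S}_2$ may be larger than $\operatorname{Sym}^2R_1$. The lengths do not. Choose local generators at all points, equal to the fixed ones at almost all points; the lattices $A_n\oplus zA_{n-5}$ define a locally free subsheaf $\mathcal{A}_n\subset R_n$. Filter $\mathbb{K}[x_0,x_1,y]_n$ by the powers of $I$. The piece $\operatorname{gr}^i$, for $n-i=2k$, is spanned by the $x^\mu y^k$ with $|\mu|=i$, and replacing $y$ by $uy+s$ with $s\in I^2$ changes $x^\mu y^k$ to $u^kx^\mu y^k$ modulo $I^{i+1}$. So the graded pieces of $\mathcal{A}_n$ are canonically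
\begin{equation}\label{eq:pieces}
\operatorname{Sym}^{n-2k}R_1\otimes(R_2/\mathcal{S}_2)^{k},\qquad R_5^-\otimes\operatorname{Sym}^{n-5-2k}R_1\otimes(R_2/\mathcal{S}_2)^{k}.
\end{equation}
Let $D_n$ be the sum of their degrees. Then $\deg R_n=D_n+\tau_n$. Changing the choices at one point only, we see that $\tau_n(p)$, and likewise $\operatorname{length}(R_n^+/A_n)$ and simplicity, are independent of choices.

\subsection{Valuations and simple points}
To decide whether an element of $R_{\mathbb{K}}$ lies in $R$ we look at the components of the fiber. For a component $G$ of $X_p$ put $m_G=\operatorname{ord}_G(t)$, and for $s\in R_{\mathbb{K},n}$ let $w_G(s)$ be the order along $G$ of $s$ as a section of $nK_X$. Then $w_G(ss')=w_G(s)+w_G(s')$, $w_G(t)=m_G$, and, $X$ being normal,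
\begin{equation}\label{eq:valcrit}
R_n=\{s\in R_{\mathbb{K},n}:\ w_G(s)\ge0\ \text{for all}\ G\subset X_p\}.
\end{equation}
If $\omega_0$ is a rational $3$-form generating $K_X$ at the generic point of $G$ and $\xi\in\operatorname{Frac}R_{\mathbb{K}}$ is the homogeneous fraction of degree one corresponding to $\omega_0$, then $\operatorname{Frac}R_{\mathbb{K}}=\mathbb{C}(X)(\xi)$ and $w_G(\phi\xi^n)=\operatorname{ord}_G\phi$ for $\phi\in\mathbb{C}(X)$. So $w_G$ is the valuation of the divisor $G\times\mathbb{G}_m\subset X\times\mathbb{G}_m$, with coordinate $\xi$ on $\mathbb{G}_m$. The same construction applies to horizontal prime divisors and exhibits $R$ as the intersection of $\mathbb{C}(X)[\xi]$ with valuation rings; so $R$ is normal. Let $v_0$ be the Gauss valuation on $\mathbb{K}[x_0,x_1,y]$, the minimum of the $t$-orders of the coefficients; $A=\{v_0\ge0\}$.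

\begin{lemma}\label{lem:simple}
If $p$ is simple, then $R=A[z]/(z^2-\mathsf{f})$ and $X_p$ has canonical ring $\mathbb{C}[x_0,x_1,y,z]/(z^2-\bar{\mathsf{f}})$, where $\bar{\mathsf{f}}=\mathsf{f}\bmod t$. If all points are simple, $f$ is a regular simple fibration.
\end{lemma}

\begin{proof}
We have $\mathsf{f}=z^2\in R^+_{10}=A_{10}$. If $v_0(\mathsf{f})\ge2$, then $(z/t)^2\in A$, so $w_G(z/t)\ge0$ for all $G$ and $z/t\in R_5^-$, against the choice of $z$. So $v_0(\mathsf{f})\le1$. If $zg\in R^-$, then $\mathsf{f}g^2=(zg)^2\in A$, so $v_0(g)\ge-\frac12$ and $g\in A$. Thus $R^-=zA$, and $X_p=\operatorname{Proj}\bar R$ with $\bar R=R/tR=\mathbb{C}[x_0,x_1,y,z]/(z^2-\bar{\mathsf{f}})$. The points of $\mathbb{P}(1,1,2,5)$ with nontrivial stabilizer are $(0:0:1:0)$ and $(0:0:0:1)$, and the second is not on $X_p$. On $X_p^\circ=X_p\setminus\{(0:0:1:0)\}$ adjunction gives $\omega=\mathcal{O}(10-9)=\mathcal{O}(1)$, invertible, with $\omega^{\otimes n}=\mathcal{O}(n)$. Its sections are the degree $n$ functions on the complement of a set of dimension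 $\le1$ in $\operatorname{Spec}\bar R$, which is CM of dimension $3$; so they form $\bar R_n$. The last claim follows with Lemma~\ref{lem:chi}.
\end{proof}

\subsection{The invariant $\delta$}
Riemann--Roch in degrees $\ge5$ involves $e_5$, and we need to relate it to $d$ and $e_2$. On a hypersurface $z^2=\mathsf{f}$ the residue form ties $z$ to $x_0,x_1,y$. We measure the failure of this tie at each point. Let
\[
\Omega=dx_0\,dx_1\,dy\,dt,\qquad\Omega_w=x_0\,dx_1\,dy-x_1\,dx_0\,dy+2y\,dx_0\,dx_1 ,
\]
so that $\Omega_w\wedge dt$ is the contraction of $\Omega$ with the Euler field of the grading. For $s$ of degree one, $s\,\Omega_w\wedge dt/z$ has degree $0$ and is a rational $3$-form on $X$. On the chart $x_0=1$ of $X_{\mathbb{K}}$ the form $x_0\Omega_w\wedge dt/z=dx_1\,dy\,dt/z$ generates $\omega_X$, and so does the form that $x_0\in R_{\mathbb{K},1}$ tautologically is. Their ratio $c$ equals the corresponding ratio for $x_1$, so it is a unit outside the finite set $\{x_0=x_1=0\}$, and $c\in\mathbb{K}^*$. Thus the $3$-form given by an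 element $s$ of degree one is $s\varpi$ with
\[
\varpi=c\,\frac{\Omega_w\wedge dt}{z}.
\]
For local generators and a uniformizer at $p$ put $\delta_p=-\operatorname{ord}_p(c)$, and $\delta=\sum_p\delta_p$. Changing $(x_0,x_1)$ by a matrix of determinant $D$, $y$ to $uy+s$ with $s\in\operatorname{Sym}^2R_{\mathbb{K},1}$, $z$ to $u'z$ and $dt$ to $u''dt$ multiplies $\Omega/z$, hence $\Omega_w\wedge dt/z$, by $Duu''/u'$, and $c$ by the inverse, since $\varpi$ is intrinsic. So $c\,(x_0\wedge x_1)\otimes y\otimes z^{-1}\otimes dt$ is a canonical rational section of $\det R_1\otimes(R_2/\mathcal{S}_2)\otimes(R_5^-)^{-1}\otimes\omega_B$ with order $-\delta_p$ at $p$. Taking degrees,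
\begin{equation}\label{eq:e5}
e_5=d+e_2-2+\delta .
\end{equation}

\begin{lemma}\label{lem:delta}
$\delta_p\ge0$ for all $p$, and $\delta_p\ge1$ if $p$ is not simple.
\end{lemma}

\begin{proof}
We compute the order of $\Omega$ along a component $G$ of $X_p$ in two ways. With $\omega_0=\xi\varpi$ as above, write $\Omega=\psi\,d\log\xi\wedge\omega_0$ on $X\times\mathbb{G}_m$. The Euler field is $\xi\partial_\xi$; it kills $t$ and $\omega_0$, so contraction gives $\Omega_w\wedge dt=\psi\omega_0=\psi\xi c\,\Omega_w\wedge dt/z$, and $\psi=z/(c\xi)$. Since $d\log\xi\wedge\omega_0$ generates the canonical sheaf at the generic point of $G\times\mathbb{G}_m$, the order of $\Omega$ there is $w_G(z)+\delta_pm_G$.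

On the other hand, $\operatorname{Frac}R_{\mathbb{K}}$ has degree $2$ over $\mathbb{K}(x_0,x_1,y)$, and the restriction of $w_G$ to this subfield is $k_Gv_G$ with $k_G\in\{1,2\}$ and $v_G$ a normalized divisorial valuation. We have $v_G\ge0$ on $A\subset R$ and $k_Gv_G(t)=m_G$. The form $\Omega$ generates the canonical sheaf of the regular scheme $\operatorname{Spec}A$, so the log discrepancy of $v_G$ is $\operatorname{ld}(v_G)=1+\operatorname{ord}_{v_G}\Omega$. Under a finite extension with ramification index $k$ the number $1+\operatorname{ord}\Omega$ is multiplied by $k$, because $u^jdu$ with $u=u_1^k$ is $ku_1^{k(j+1)-1}du_1$. Hence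
\begin{equation}\label{eq:ram}
w_G(z)+\delta_pm_G+1=k_G\operatorname{ld}(v_G).
\end{equation}
The divisor $\{t=0\}\subset\operatorname{Spec}A$ is regular, so the pair $(\operatorname{Spec}A,\{t=0\})$ is plt. The center of $v_G$ lies in $\{t=0\}$. So the integer $\operatorname{ld}(v_G)-v_G(t)$, the log discrepancy with respect to the pair, is $0$ if $v_G=v_0$ and $\ge1$ otherwise.

In all cases \eqref{eq:ram} gives $w_G(z)\ge m_G-1-\delta_pm_G$. If $\delta_p\le-1$, then $w_G(z)\ge2m_G-1\ge m_G$ for all $G$, and $z/t\in R_5^-$ by \eqref{eq:valcrit}, which is impossible. Let $p$ be non-simple. No $v_G$ equals $v_0$, for otherwise $R^+\subset\{v_0\ge0\}=A$. So $k_G\operatorname{ld}(v_G)\ge m_G+1$ and $w_G(z)\ge m_G(1-\delta_p)$ for all $G$; if $\delta_p\le0$, again $z/t\in R_5^-$.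
\end{proof}

\subsection{Riemann--Roch}
By Kawamata--Viehweg vanishing, $R^if_*\mathcal{O}(nK_X)=0$ for $i>0$, $n\ge2$, so $\chi(\mathcal{O}(nK_X))=\deg R_n+\operatorname{rk}R_n$. Apply Reid's plurigenus formula \cite{R} to a crepant terminalization $\pi\colon X_t\to X$, for which $R\pi_*\mathcal{O}(nK_{X_t})=\mathcal{O}(nK_X)$. With Lemma~\ref{lem:chi} it reads
\begin{equation}\label{eq:reid}
\deg R_n+\operatorname{rk}R_n=\tfrac{n(n-1)(2n-1)}{12}K_X^3+(2n-1)(d+1)+l_n,\qquad l_n=\sum_{(b,r)}\sum_{k=1}^{n-1}c_k .
\end{equation}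
Here $(b,r)$ runs through the \emph{basket} of $X$, a finite collection of coprime pairs with $0<b\le r/2$, and $c_k=\overline{kb}\,(r-\overline{kb})/2r$, the bar denoting the residue modulo $r$. Since $\operatorname{Sym}^jR_1$ has rank $j+1$ and degree $\frac{j(j+1)}2d$, the pieces \eqref{eq:pieces} give
\begin{align*}
D_2&=3d+e_2,\\
D_3&=6d+(d+2e_2)=7d+2e_2,\\
D_4&=10d+(3d+3e_2)+2e_2=13d+5e_2,\\
D_5&=15d+(6d+4e_2)+(d+4e_2)+e_5=22d+8e_2+e_5,\\
D_6&=21d+(10d+5e_2)+(3d+6e_2)+3e_2+(d+2e_5)=35d+14e_2+2e_5,
\end{align*}
with ranks $4,6,9,13,18$. The coefficients of $K^3=K_X^3$ in \eqref{eq:reid} are $\frac12,\frac52,7,15,\frac{55}2$. Put $t_n=\tau_n-l_n$ and use \eqref{eq:e5}: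
\begin{gather*}
K^3=2e_2+2+2t_2,\qquad5K^3=4d+4e_2+2+2t_3,\qquad7K^3=6d+5e_2+2+t_4,\\
15K^3=14d+9e_2+2+\delta+t_5,\qquad\tfrac{55}2K^3=26d+16e_2+3+2\delta+t_6 .
\end{gather*}
The second equation minus twice the first is $3K^3=4d-2+2t_3-4t_2$, that is, $E=K^3-\frac43d+\frac23=\frac23(t_3-2t_2)$. Express $7K^3$, $15K^3$, $\frac{55}2K^3$ through the formulas for $K^3$ and $3K^3$ by means of $7=\frac52+\frac32\cdot3$, $15=\frac92+\frac72\cdot3$, $\frac{55}2=8+\frac{13}2\cdot3$. The terms in $d$, $e_2$ and the constants cancel, leaving $t_4=3t_3-t_2$, $\delta+t_5=7t_3-5t_2$, $2\delta+t_6=13t_3-10t_2$. Substituting $t_n=\tau_n-l_n$ we obtain, with sums over the basket,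
\begin{align}
E&=\tfrac23\Big(\tau_3-2\tau_2+\sum s_3\Big), & s_3&=c_1-c_2,\label{eq:E}\\
\tau_4&=3\tau_3-\tau_2-\sum s_4, & s_4&=c_1+2c_2-c_3,\label{eq:t4}\\
\delta+\tau_5&=7\tau_3-5\tau_2+\sum s_5, & s_5&=-c_1-6c_2+c_3+c_4,\label{eq:t5}\\
2\delta+\tau_6&=13\tau_3-10\tau_2+\sum s_6, & s_6&=-2c_1-12c_2+c_3+c_4+c_5.\label{eq:t6}
\end{align}

\begin{lemma}\label{lem:basket}
Let $(b,r)$ be coprime with $0<b\le r/2$.
\begin{itemize}
\item[(i)] $s_3=\frac{b(3b-r)}{2r}$ and $s_4=\min(b,r-2b)$; so $s_4\ge0$, with equality only for $(1,2)$.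
\item[(ii)] For $(1,2)$: $s_3=\frac14$, $s_5=0$. For $b=1$, $r\ge4$: $s_5=-3$.
\item[(iii)] $s_3>\frac1{14}s_6$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) As $2b\le r$, we have $2rc_1=b(r-b)$ and $2rc_2=2b(r-2b)$, whence $s_3$, and $2r(c_1+2c_2)=5br-9b^2$. If $3b\le r$, then $2rc_3=3br-9b^2$ and $s_4=b$. If $3b\ge r$, then $2rc_3=(3b-r)(2r-3b)=9br-9b^2-2r^2$ and $s_4=r-2b$.

(ii) For $(1,2)$, $c_k=\frac14$ for odd $k$ and $0$ for even $k$. For $b=1$, $r\ge4$: $2rs_5=-(r-1)-12(r-2)+3(r-3)+4(r-4)=-6r$.

(iii) Put $x=b/r\in(0,\frac12]$ and $\Theta=(14s_3-s_6)/r=(16c_1-2c_2-c_3-c_4-c_5)/r$. If each $c_k/r$ is replaced by $\frac12kx(1-kx)$, the linear terms give $\frac x2(16-4-3-4-5)=0$ and the quadratic terms $-\frac{x^2}2(16-8-9-16-25)=21x^2$. For $j\le kx\le j+1$ the true value $\frac12(kx-j)(j+1-kx)$ exceeds the replacement by $jkx-\frac{j(j+1)}2$. The corrections are $5x-1$ on $[\frac15,\frac25]$ and $10x-3$ on $[\frac25,\frac12]$ for $k=5$, $4x-1$ on $[\frac14,\frac12]$ for $k=4$, and $3x-1$ on $[\frac13,\frac12]$ for $k=3$. So $\Theta$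 equals $21x^2$ on $(0,\frac15]$ and, on $[\frac15,\frac14]$, $[\frac14,\frac13]$, $[\frac13,\frac25]$, $[\frac25,\frac12]$,
\[
21x^2-5x+1,\quad21x^2-9x+2,\quad21x^2-12x+3,\quad21x^2-17x+5,
\]
with discriminants $-59,-87,-108,-131$. Hence $\Theta>0$.
\end{proof}

\begin{example}\label{ex:defects}
Let $X$ be as in Section~\ref{sec:example}. By \eqref{eq:exR}, $x_0,x_1,y,z$ are local generators everywhere, the numbers $a_0,a_1,e_2,e_5$ have their present meaning, and points with $t_0\ne0$ are simple because $w=x_0y/t_0$. At $t=t_0/t_1=0$ the ring $R^+=\mathcal{O}[x_0,x_1,y,x_0y/t]$ has the basis $t^{-\min(i,k)}x_0^ix_1^jy^k$, and $R^-=zR^+$. Summing $\min(i,k)$ over the monomials of degree $n$ gives $\tau_2=0$; $\tau_3=1$ ($x_0y$); $\tau_4=2$ ($x_0^2y$, $x_0x_1y$); $\tau_5=3+1=4$; $\tau_6=4+(2+1)=7$. By \eqref{eq:e5}, $\delta=5m-(3m+1)-2m+2=1$. This agrees with \eqref{eq:ram}: for a component $G$ of $\{t=x_0=0\}$ we have $m_G=k_G=1$, $w_G(z)=0$, and $v_G$ is the exceptional divisor of the blow-up of $\{t=x_0=0\}\subset\operatorname{Spec}A$,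 with $\operatorname{ld}=2$. The basket is $\{(1,3)\}$, with $c_1=c_2=c_4=c_5=\frac13$, $c_3=0$, so $(s_3,s_4,s_5,s_6)=(0,1,-2,-4)$. The identities \eqref{eq:E}--\eqref{eq:t6} read $E=\frac23$, $2=3-1$, $1+4=7-2$, $2+7=13-4$.
\end{example}

\section{No defect in degree two}\label{sec:tau2zero}

Assume $\tau_2=0$. The example shows the mechanism: a missing section in degree $3$ can be multiplied by $A$ and by itself, so it forces $\tau_4,\tau_5,\tau_6$ to be large; by \eqref{eq:t4}--\eqref{eq:t6} this bounds the basket sums, and hence the negative terms in \eqref{eq:E}.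

Fix $p$ and let $\bar A=A/tA=\mathbb{C}[x_0,x_1,y]$, with $\dim\bar A_1,\bar A_2,\bar A_3=2,4,6$. Let $U_j^{(n)}\subset\bar A_n$ be the space of Lemma~\ref{lem:lattice}(i) for $A_n\subset R_n^+$: the classes of the $u\in A_n$ with $t^{-j}u\in R^+$. Since $R^+$ is a ring containing $A$,
\[
\bar A_kU_j^{(n)}\subset U_j^{(n+k)},\qquad U_i^{(n)}U_j^{(n')}\subset U_{i+j}^{(n+n')} .
\]
Put $U_j=U_j^{(3)}$, so that $\tau_3(p)=\sum_j\dim U_j$.

\begin{proposition}\label{prop:tau2zero}
If $\tau_2=\tau_3=0$, then $f$ is a regular simple fibration. If $\tau_2=0$ and $\tau_3\ge1$, then $E\ge\frac23$.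
\end{proposition}

\begin{proof}
\emph{$\tau_3=0$.} By \eqref{eq:t4}, $0\le\tau_4=-\sum s_4$, so all basket points are $(1,2)$. Then \eqref{eq:t5} gives $\delta+\tau_5=0$, so $\delta=0$. By Lemma~\ref{lem:delta} all points are simple, and Lemma~\ref{lem:simple} applies.

\emph{$\tau_3=1$.} Let $\tau_3(p)=1$. Then $\dim U_1=1$, $p$ is not simple, and $\delta\ge1$. We have $\tau_4\ge\dim\bar A_1U_1=2$, so $\sum s_4=3-\tau_4\le1$ by \eqref{eq:t4}. Hence all basket points are $(1,2)$ except at most one, which has $s_4=1$. If there is no exception, or the exception has $3b\ge r$, all $s_3$ are $\ge0$ and \eqref{eq:E} gives $E\ge\frac23$. If the exception has $3b<r$, then $b=s_4=1$, $r\ge4$, $s_5=-3$, and \eqref{eq:t5} gives $\delta+\tau_5=4$. But $\tau_5\ge\dim\bar A_2U_1=4$ and $\delta\ge1$, a contradiction.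

\emph{$\tau_3\ge2$.} By \eqref{eq:E}, Lemma~\ref{lem:basket}(iii) and \eqref{eq:t6},
\[
E\ge\tfrac23\Big(\tau_3+\frac{2\delta+\tau_6-13\tau_3}{14}\Big)=\frac{\tau_3+2\delta+\tau_6}{21};
\]
the denominator $14$ exceeds $13$, so $\tau_3$ survives with a positive sign. We need $\tau_3+2\delta+\tau_6\ge14$. Every point contributes $\tau_3(p)+2\delta_p+\tau_6(p)\ge0$. Let $\tau_3(p)\ge1$, so $\delta_p\ge1$ and $k=\dim U_1\ge1$. If $U_2=0$, then $\tau_3(p)=k$ and by Lemma~\ref{lem:lattice}
\[
\tau_6(p)\ge\dim\bar A_3U_1+\dim U_1U_1\ge(k+5)+(2k-1),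
\]
using $U_1^{(6)}$ and $U_2^{(6)}$; the contribution is at least $4k+6$. If $U_2\ne0$, then, using $U_j^{(6)}$ for $j=1,\dots,4$,
\[
\tau_6(p)\ge\dim\bar A_3U_1+\dim\bar A_3U_2+\dim U_1U_2+\dim U_2U_2\ge6+6+1+1=14 .
\]
So each such point contributes at least $10$, and at least $14$ if $\tau_3(p)\ge2$. If there are two such points the sum is $\ge20$; if there is one, it has $\tau_3(p)=\tau_3\ge2$. Thus $E\ge\frac{14}{21}=\frac23$.
\end{proof}

\begin{remark}
The argument needs Lemma~\ref{lem:delta}. Without $\delta\ge1$, the data $\tau_3=1$, $\tau_4=2$, $\tau_5=4$, $\delta=0$ with basket $\{(1,4)\}$ would satisfy \eqref{eq:t4} and \eqref{eq:t5} and give $E=\frac23(1-\frac18)=\frac7{12}<\frac23$.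
\end{remark}

\section{Defect in degree two}\label{sec:tau2pos}

In \eqref{eq:E} the term $-2\tau_2$ has the wrong sign, so we use the asymptotics of $\deg R_n$ instead of low degrees. If $\tau_2(p)\ge1$, then $R_2=\mathcal{S}_2\oplus\mathcal{O}y$ and $A_2=\operatorname{Sym}^2R_1\oplus\mathcal{O}y$ show that $\mathcal{S}_2\ne\operatorname{Sym}^2R_1$; so there is
\begin{equation}\label{eq:v}
v=q/t\in\mathcal{S}_2,\qquad q\in\operatorname{Sym}^2R_1,\qquad\bar q=q\bmod t\ne0 .
\end{equation}
This has two consequences: the powers of $v$ make $\tau_n(p)$ grow like $n^3$ (Lemma~\ref{lem:growth}), and the relation $\bar q(x_0,x_1)=0$ on $X_p$ makes the base locus of the canonical pencil positive-dimensional in that fiber (Lemma~\ref{lem:conn}). Let $n_2$ be the number of points with $\tau_2(p)\ge1$.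

\subsection{The base section and a second formula for $E$}
On $X_{\mathbb{K}}$ the Cartier divisors $x_0=0$ and $x_1=0$ are integral, distinct and have intersection number $1$. So $\{x_0=x_1=0\}$ is a scheme of length one: a $\mathbb{K}$-rational point $o_{\mathbb{K}}$ whose maximal ideal is generated by the local equations of $x_0,x_1$. Hence $X_{\mathbb{K}}$ is smooth at $o_{\mathbb{K}}$, and so is every member of the pencil. The closure $\Gamma\subset X$ of $o_{\mathbb{K}}$ is finite and birational over $B$, so $\Gamma\cong B$. We have $y(o_{\mathbb{K}})\ne0$, since $x_0=x_1=y=0$ forces $z=0$. Let $o=\Gamma\cap X_p$. For $n_0$ even with $n_0K_X$ Cartier put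
\[
\rho_p=\tfrac1{n_0}\operatorname{ord}_o\big(y^{n_0/2}|_\Gamma\big)\ge0,\qquad\rho=\sum_p\rho_p ;
\]
this does not depend on $n_0$. Elements of $I$ vanish on $\Gamma$, so restriction defines a nonzero map $(R_2/\mathcal{S}_2)^{n_0/2}\to\mathcal{O}_\Gamma(n_0K_X)$ vanishing to order $n_0\rho_p$ at $p$. Hence $K_X\Gamma=\frac{e_2}2+\rho$. Put
\[
\lambda=3K_X\Gamma-d+2 .
\]
By \eqref{eq:reid}, $\deg R_n\sim\frac{K^3}6n^3$. By \eqref{eq:pieces}, the two summands of $\mathcal{A}_n$ contribute equally to leading order and
\[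
D_n\sim2\sum_{0\le i\le n,\ i\equiv n\,(2)}\Big(\frac{i^2}2\,d+\frac{i(n-i)}2\,e_2\Big)\sim\Big(\frac d6+\frac{e_2}{12}\Big)n^3 .
\]
So $\tau_\infty=6\lim\tau_n/n^3$ exists, $K^3=d+\frac{e_2}2+\tau_\infty$, and
\begin{equation}\label{eq:E2}
E=K^3-\tfrac43d+\tfrac23=\tfrac\lambda3+(\tau_\infty-\rho).
\end{equation}
We bound the two terms separately.

\begin{lemma}\label{lem:growth}
$\tau_\infty-\rho\ge\frac12n_2$.
\end{lemma}

\begin{proof}
Let $\chi_p=1$ if $\tau_2(p)\ge1$ and $\chi_p=0$ otherwise. Only finitely many points have $\rho_p+\chi_p>0$, so it suffices to show $\liminf6\tau_n(p)/n^3\ge\rho_p+\frac12\chi_p$ for each $p$. Take $n_0$ even with $n_0K_X$ Cartier and generated by $R_{n_0}$, choose $s\in R_{n_0}$ with $s(o)\ne0$, and put $c_0=n_0\rho_p\in\mathbb{Z}_{\ge0}$. The odd part of $s$ is $z$ times a polynomial of odd degree $n_0-5$, which lies in $I$ and vanishes on $\Gamma$. The even part $s^+\in R^+$ (Lemma~\ref{lem:iota}) is $\kappa y^{n_0/2}$ modulo $I$ with $\kappa\in\mathbb{K}$, and $s|_\Gamma=\kappa y^{n_0/2}|_\Gamma$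 has order $0$ at $o$; so $\operatorname{ord}_t\kappa=-c_0$.

Let $\Lambda_i=\sum_jt^{-j}q^j\operatorname{Sym}^{i-2j}R_1$ if $\chi_p=1$, and $\Lambda_i=\operatorname{Sym}^iR_1$ otherwise. For $i\equiv n\pmod2$ put $k=\lfloor(n-i)/n_0\rfloor$ and $l=(n-i-n_0k)/2$. The products $(s^+)^kv^jx^\mu y^l$ with $2j+|\mu|=i$ (and $j=0$ if $\chi_p=0$) lie in $R_n^+\cap I^i$ and show that $\operatorname{gr}^iR_n^+\supset t^{-c_0k}\Lambda_i\,y^{(n-i)/2}$, while $\operatorname{gr}^iA_n=\operatorname{Sym}^iR_1\,y^{(n-i)/2}$. If $\chi_p=1$, Lemma~\ref{lem:lattice}(i) gives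
\[
\operatorname{length}(\Lambda_i/\operatorname{Sym}^iR_1)\ge\sum_{j\ge1}\dim\bar q^{\,j}\operatorname{Sym}^{i-2j}(\mathbb{C}^2)=\sum_{1\le j\le i/2}(i-2j+1)\sim\frac{i^2}4 .
\]
By Lemma~\ref{lem:lattice}(ii), and since $c_0k\sim\rho_p(n-i)$,
\[
\operatorname{length}(R_n^+/A_n)\ge\sum_{i\equiv n\,(2)}\big[(i+1)c_0k+\operatorname{length}(\Lambda_i/\operatorname{Sym}^iR_1)\big]\ge\Big(\frac{\rho_p}{12}+\frac{\chi_p}{24}\Big)n^3+O(n^2).
\]
The inclusion $zR^+_{n-5}\subset R_n^-$ gives the same bound for $R_n^-/zA_{n-5}$. Add and multiply by $6$.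
\end{proof}

\subsection{The base locus in a defective fiber}
The number $\lambda$ will turn out to be the degree of a different on $\Gamma$. To see a contribution at $o$ we need the extra base locus to pass through $o$; this is a connectedness statement on the affine cone.

\begin{lemma}\label{lem:conn}
If $\tau_2(p)\ge1$, the connected component $V_1$ of $o$ in $Z_p=\{x_0=x_1=0\}\cap X_p$ has positive dimension.
\end{lemma}

\begin{proof}
We have $X_p=\operatorname{Proj}\bar R$ with $\bar R=R/tR$ of dimension $3$, and $\bar q(x_0,x_1)=0$ in $\bar R$ by \eqref{eq:v}. If $Z_p$ were finite, then $\dim\bar R/(x_0,x_1)\le1$, so $x_0,x_1$ would be part of a homogeneous system of parameters, hence algebraically independent over $\mathbb{C}$. So $\dim Z_p>0$.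

Suppose $V_1=\{o\}$. Then $Z_p=\{o\}\sqcup Y_2$ with $Y_2\ne\emptyset$ closed, and over $\operatorname{Spec}\mathcal{O}$ we have $\{x_0=x_1=0\}=\Gamma\sqcup Y_2$. Let $J_1,J_2\subset R$ be the homogeneous radical ideals of $\Gamma$ and $Y_2$, and $\mathfrak{m}=(t)+R_+$. The sum $J_1+J_2$ contains $t$ and a power of $R_+$, so $V(J_1)\cap V(J_2)=\{\mathfrak{m}\}$. The minimal primes of $(x_0,x_1)$ are homogeneous; each is a point of $\Gamma\sqcup Y_2$ or contains $R_+$, and $R_+\supset J_1$ since $J_1\cap\mathcal{O}=0$. So $V(x_0,x_1)=V(J_1)\cup V(J_2)$, and both sets contain homogeneous primes other than $\mathfrak{m}$. By faithful flatness, the punctured spectrum of $\hat R_{\mathfrak{m}}/(x_0,x_1)$ is disconnected. But $R_{\mathfrak{m}}$ is excellent and normal of dimension $4$, so $\hat R_{\mathfrak{m}}$ is a complete normal domain of dimension $4$. Grothendieck's connectedness theorem \cite[XIII, 2.1]{SGA2} says that the quotient of a complete local domain of dimension $n$ by $r\le n-2$ elements has connected punctured spectrum. With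 $n=4$, $r=2$ this is a contradiction.
\end{proof}

\subsection{Adjunction along the base section}
We apply adjunction twice: from the threefold to a general surface $S$ swept out by canonical curves, and from $S$ to $\Gamma$. Let $\mu\colon X'\to X$ be a small $\mathbb{Q}$-factorialization, $K=K_{X'}$, $\Gamma'\cong B$ the strict transform of $\Gamma$, $o'=\Gamma'\cap X'_p$. Zero sets on $X'$ are the preimages of those on $X$. Let now $x_0\in H^0(K-a_0F)$ and $x_1\in H^0(K-a_1F)$ be the generators of the summands of $R_1$; they give a basis of $R_1$ at every point. Let $l=x_1+\phi x_0\in H^0(K-a_1F)$ with $\phi\in H^0(\mathcal{O}(a_0-a_1))$ general, and write $\operatorname{div}(l)=S+\Phi$ with $S$ horizontal and $\Phi$ vertical. By Lemma~\ref{lem:surf}, $S$ is prime; it contains $\Gamma'$, and $X'$ and $S$ are smooth at the generic point $o_{\mathbb{K}}$ of $\Gamma'$.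

\begin{lemma}\label{lem:S}
$\operatorname{Supp}\Phi\subset\{x_0=x_1=0\}$; the surface $S$ is CM; and every curve in the non-normal locus of $S$ is vertical and contained in $\{x_0=0\}$.
\end{lemma}

\begin{proof}
On $X^\circ=\{x_0\ne0\}\subset X'$ the section $x_0$ trivializes $\mathcal{O}(K-a_0F)$, and $x_1/x_0$ is a section of $f^*\mathcal{O}(a_0-a_1)$. The system spanned by $x_1/x_0$ and $f^*H^0(\mathcal{O}(a_0-a_1))$ is base point free because $a_0\ge a_1$, and $(S+\Phi)|_{X^\circ}$ is a general member. As $X'$ is CM with $\dim\operatorname{Sing}X'\le1$, Bertini shows that this member is CM with finitely many singular points, hence reduced and normal. It contains no vertical surface. Indeed, if the fiber over $p$ is integral and $l$ vanished on it, then $l/t\in R_1$, whereas $l\notin tR_1$; and the finitely many components of the other fibers that meet $X^\circ$ are avoided by a general member. So $\operatorname{Supp}\Phi\subset\{x_0=l=0\}=\{x_0=x_1=0\}$, and $S\cap X^\circ$ is normal. The non-normal locus of $S$ lies in $S\cap\{x_0=0\}\subset\{x_0=x_1=0\}$,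 whose only horizontal component is $\Gamma'$, and $S$ is generically smooth along $\Gamma'$. Finally $\mathcal{O}_{X'}$ and $\mathcal{O}(-S)$ are CM, so $\mathcal{O}_S$ is CM.
\end{proof}

Let $\nu\colon S^\nu\to S$ be the normalization, $\Gamma^\nu\cong B$ the strict transform of $\Gamma'$ and $o^\nu\in\Gamma^\nu$ the point over $p$. Normalization could separate $\Gamma^\nu$ from the vertical base locus; the CM property prevents this.

\begin{lemma}\label{lem:vertical}
If $\tau_2(p)\ge1$, a vertical curve $V_0\subset S^\nu$ on which $x_0$ vanishes passes through $o^\nu$.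
\end{lemma}

\begin{proof}
The set $\mu^{-1}(V_1)$ is connected, positive-dimensional and contains $o'$. So there is an irreducible $Y\subset\{x_0=x_1=0\}\cap X'_p$ through $o'$ with $\dim Y>0$. We find a vertical curve $Y_1\subset S\cap\{x_0=0\}$ through $o'$. If $Y$ is a surface, take a component of $Y\cap S$ through $o'$; it is a curve because $S$ is $\mathbb{Q}$-Cartier and $Y\ne S$. If $Y$ is a curve, then $Y\subset\{l=0\}=S\cup\operatorname{Supp}\Phi$; either $Y\subset S$, or $Y$ lies in a component of $\Phi$, which by Lemma~\ref{lem:S} can serve as the surface $Y$.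

If $o^\nu$ is the only point over $o'$, a component of $\nu^{-1}(Y_1)$ mapping onto $Y_1$ passes through $o^\nu$. Otherwise $\hat{\mathcal{O}}=\hat{\mathcal{O}}_{S,o'}$ has at least two minimal primes, one for each point over $o'$; let $\mathfrak{p}$ belong to $o^\nu$. The ring $\hat{\mathcal{O}}$ is CM of dimension $2$, so its punctured spectrum is connected (Hartshorne), and some nonmaximal prime $\mathfrak{q}$ contains $\mathfrak{p}$ and another minimal prime. Then $\hat{\mathcal{O}}_{\mathfrak{q}}$ is not normal, so $\mathfrak{q}$ contains the conductor, which is the completion of the conductor of $\mathcal{O}_{S,o'}$. Thus $\mathfrak{q}\cap\mathcal{O}_{S,o'}$ defines a curve $C$ through $o'$ in the non-normal locus; it is vertical and lies in $\{x_0=0\}$ by Lemma~\ref{lem:S}. The ring $\hat{\mathcal{O}}_{S^\nu,o^\nu}$ is finite over $\hat{\mathcal{O}}/\mathfrak{p}$; a prime over $\mathfrak{q}/\mathfrak{p}$ contracts to a nonmaximal prime of $\mathcal{O}_{S^\nu,o^\nu}$ lying over $C$, that is, to a curve through $o^\nu$ mapping onto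 $C$.
\end{proof}

\begin{lemma}\label{lem:lambda}
$\lambda\ge n_2$.
\end{lemma}

\begin{proof}
The divisor $D_0=\nu^*\operatorname{div}(x_0)\equiv K-a_0F$ is effective, and its coefficients are integers because $K$ is Cartier outside a finite set. On the general fiber of $S^\nu\to B$ the section $x_0$ has degree $K_F^2=1$ and vanishes at the base point, so $D_0=\Gamma^\nu+V$ with $V\ge0$ vertical. Adjunction gives $\nu^*(K+S)=K_{S^\nu}+\operatorname{Diff}(0)$, and $K+S+\Phi\equiv2K-a_1F$. With $\Xi=V+\operatorname{Diff}(0)+\nu^*\Phi\ge0$, the divisor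
\[
K_{S^\nu}+\Gamma^\nu+\Xi=\nu^*(K+S+\Phi)+D_0\equiv3K-dF
\]
is $\mathbb{Q}$-Cartier, and $\Gamma^\nu\not\subset\operatorname{Supp}\Xi$ since $X'$ and $S$ are generically smooth along $\Gamma'$. Adjunction on $\Gamma^\nu\cong\mathbb{P}^1$ gives $3K_X\Gamma-d=-2+\deg\operatorname{Diff}_{\Gamma^\nu}(\Xi)$, so $\lambda=\deg\operatorname{Diff}_{\Gamma^\nu}(\Xi)$ is a sum of nonnegative local coefficients.

Let $\tau_2(p)\ge1$. The curve $V_0$ of Lemma~\ref{lem:vertical} is a component of $V$, so its coefficient in $\Xi$ is $\ge1$. On a log resolution $\psi$ of $(S^\nu,\Gamma^\nu+\Xi)$ write $\psi^*(K_{S^\nu}+\Gamma^\nu+\Xi)=K_{\tilde S}+\tilde\Gamma+\sum\epsilon_iE_i$, the $E_i$ including the strict transforms of the components of $\Xi$. Let $\tilde o$ be the unique point of $\tilde\Gamma$ over $o^\nu$. By the connectedness theorem, $\tilde\Gamma\cup\bigcup_{\epsilon_i\ge1}E_i$ meets $\psi^{-1}(o^\nu)$ in a connected set, which contains $\tilde o$ and a point of the strict transform of $V_0$. If no $E_i$ with $\epsilon_i\ge1$ passed through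 $\tilde o$, then $\tilde o$ would be an isolated point of this set but not all of it. So such an $E_i$ exists, and by the snc condition it is the only component other than $\tilde\Gamma$ through $\tilde o$. Restricting to $\tilde\Gamma$, the coefficient of the different at $o^\nu$ is $\epsilon_i\ge1$. Sum over $p$.
\end{proof}

\begin{example}\label{ex:lambda}
For the threefold of Section~\ref{sec:example}, $\Gamma=\{x_0=x_1=w=0\}$, on which $y$ has no zero. So $\rho=0$, $K_X\Gamma=m$, $\lambda=3m-(3m+1)+2=1$. Here $\tau_2=0$, yet the vertical curve $\{x_0=x_1=t_0=0\}$ lies in the base locus and meets $\Gamma$. By Example~\ref{ex:defects}, $\tau_n\sim2n^3\iint\min(i,k)$ over the triangle $i,k\ge0$, $i+2k\le1$; the diagonal cuts it into triangles of areas $\frac16$ and $\frac1{12}$ on which $\min(i,k)$ has mean $\frac19$, so $\tau_\infty=12\cdot\frac1{36}=\frac13$, and \eqref{eq:E2} reads $\frac23=\frac13+\frac13$.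
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:fib}]
If $\tau_2>0$, then $n_2\ge1$, and \eqref{eq:E2} with Lemmas~\ref{lem:growth} and~\ref{lem:lambda} gives $E\ge\frac13n_2+\frac12n_2\ge\frac56$. If $\tau_2=0$, apply Proposition~\ref{prop:tau2zero}.
\end{proof}

\section{From the canonical map to a fibration}\label{sec:canmap}

We turn to the reduction. In this section ``$p_g\gg0$'' means larger than an absolute constant, and only the inequality $K_X^3<\frac43p_g$, which follows from $E(X)<\frac23$, is used.

\begin{proposition}\label{prop:fibration}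
A canonical threefold $X$ with $p_g\gg0$ and $K_X^3<\frac43p_g$ is birational to a smooth projective $W$ with a fibration $W\to B$ over a curve whose general fiber is a $(1,2)$- or a $(1,1)$-surface.
\end{proposition}

Let $\pi\colon W\to X$ be a resolution with $|K_W|=|M|+Z_0$, $|M|$ base point free. Put $\hat K=\pi^*K_X$ and $K_W=\hat K+E_\pi$, $E_\pi\ge0$. Sections of $mK_W$ come from $mK_X$, so members of $|mK_W|$ are $\ge mE_\pi$. In particular $Z_0\ge E_\pi$ and $\hat K-M$ is $\mathbb{Q}$-linearly equivalent to an effective divisor; as $\hat K$ and $M$ are nef,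
\begin{equation}\label{eq:chain}
K_X^3=\hat K^3\ge\hat K^2M\ge\hat KM^2\ge M^3 .
\end{equation}
We may replace $W$ by blow-ups, pulling back $M$. As $K_W$ is big, $K_W\sim_{\mathbb{Q}}H_W+D_W$ with $H_W$ ample and $D_W\ge0$. Let $\Sigma\subset\mathbb{P}^{p_g-1}$ be the image of the morphism given by $|M|$. To use \eqref{eq:chain} we need lower bounds for $\hat K$ on moving surfaces and curves, and the extension theorem supplies them.

\begin{lemma}\label{lem:restrict}
Let $G\subset W$ be an irreducible general member of a base point free family of divisors, so smooth and nef, and let $K_W\sim_{\mathbb{Q}}\kappa G+Z$ with $\kappa\in\mathbb{Q}_{>0}$, $Z\ge0$, $G\not\subset\operatorname{Supp}Z$. Then $G$ is of general type, and if $\sigma\colon G\to G_0$ is its minimal model, then $\hat K|_G-\frac{\kappa}{\kappa+1}\sigma^*K_{G_0}$ is $\mathbb{Q}$-linearly equivalent to an effective divisor.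
\end{lemma}

\begin{proof}
We have $K_W+G\sim_{\mathbb{Q}}(H_W+G)+D_W$ with $H_W+G$ ample and $G\not\subset\operatorname{Supp}D_W$. Restricting, $K_G$ is big; by Theorem~\ref{thm:kawamata}, $H^0(m(K_W+G))\to H^0(mK_G)$ is onto. Let $m$ be divisible and $m'=m(1+\frac1\kappa)$. For $s\in H^0(m(K_W+G))$ with $s|_G\ne0$ the divisor $\operatorname{div}(s)+\frac m\kappa Z$ lies in $|m'K_W|$, so $\operatorname{div}(s)+\frac m\kappa Z-m'E_\pi$ is effective, $\sim_{\mathbb{Q}}m'\hat K$, and does not contain $G$. Its restriction to $G$ is $D+N$, where $D$ runs through the base point free system $|m\sigma^*K_{G_0}|$ and $N$, the fixed part of $|mK_G|$ plus $(\frac m\kappa Z-m'E_\pi)|_G$, does not depend on $s$. Choosing $D$ without components in common with $N$ shows $N\ge0$. Divide by $m'$.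
\end{proof}

\begin{remark}\label{rem:fibers}
Let $W\to B$ be a fibration over a curve and $K_W\sim F_1+\dots+F_n+Z'$ with fibers $F_i$ over $b_i$ and $Z'\ge0$. Then Lemma~\ref{lem:restrict} applies to the fiber $F$ over a general $b$ for every rational $0<\kappa<n$: for $k\gg0$ with $\kappa k\in\mathbb{Z}$ the divisor $k\sum b_i-\kappa k\,b$ has large degree, so it is linearly equivalent to an effective divisor avoiding $b$.
\end{remark}

When $\Sigma$ is a surface, the fibration comes from a ruling of $\Sigma$, which exists because the degree of $\Sigma$ is small.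

\begin{lemma}\label{lem:ruling}
For $n\gg0$, let $\Sigma\subset\mathbb{P}^n$ be an irreducible nondegenerate surface of degree $\theta\le\frac43(n+1)$. Then there are a smooth projective surface $\tilde\Sigma$ with a birational morphism to $\Sigma$ and a fibration $\tilde\Sigma\to B$ over a smooth curve with general fiber $\ell\cong\mathbb{P}^1$ and $H\ell\in\{1,2\}$, where $H$ is the pull-back of the hyperplane class.
\end{lemma}

\begin{proof}
Resolve $\Sigma$ and contract successively the $(-1)$-curves on which $H$ has degree $0$; let $\tilde\Sigma$ be the result, with canonical class $K$. Let $T\in|H|$ be general, smooth and irreducible of genus $g_T$. We have $h^0(H|_T)\ge n$, so $H|_T$ is nonspecial, since otherwise $\theta\ge2(n-1)$ by Clifford. Thus $n\le\theta+1-g_T$ and $KH=2g_T-2-\theta\le\theta-2n<0$. So $\tilde\Sigma$ is birationally ruled, $p_g(\tilde\Sigma)=0$, and with $q=q(\tilde\Sigma)$ we have $K^2\le9$, and $K^2\le8(1-q)$ if $q\ge1$. Put $\Lambda=K+H$.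

\emph{$\Lambda$ not nef.} As $H$ is nef, the cone theorem gives a $K$-negative extremal ray on which $\Lambda<0$. It cannot be spanned by a $(-1)$-curve, on which $H$ would have degree $0$; nor can $\tilde\Sigma=\mathbb{P}^2$ with $H=\mathcal{O}(k)$, $k\le2$, since $h^0(H)\ge n+1$. So it is spanned by the fiber $\ell$ of a $\mathbb{P}^1$-bundle with $H\ell<2$, and $H\ell=1$ as $H$ is big.

\emph{$\Lambda$ nef.} It suffices to find a free pencil, possibly irrational, whose general member $D$ is irreducible with $D^2=\Lambda D=0$: then $HD>0$ by Hodge, $KD=-HD<0$, so $D\cong\mathbb{P}^1$, $KD=-2$, $HD=2$. We have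
\[
0\le\Lambda^2=K^2+2KH+\theta\le K^2+3\theta-4n\le K^2+4 .
\]
So $\Lambda^2\le13$, and $q\le1$. By Kawamata--Viehweg, $h^0(\Lambda)=\chi(K+H)=g_T-q$.

Suppose $h^0(\Lambda)\ge16$, and let $G$ be the moving part of $|\Lambda|$. If $|G|$ mapped onto a surface, then $\Lambda^2\ge G^2\ge h^0(\Lambda)-2\ge14$. So $G\equiv jD$ with $D$ a general irreducible member of a pencil and $j\ge h^0(\Lambda)-1\ge15$. From $j\Lambda D\le\Lambda^2\le13$ we get $\Lambda D=0$, and from $jD^2\le\Lambda D$ we get $D^2=0$, so the pencil is free.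

Suppose $h^0(\Lambda)\le15$. Then $g_T\le16$, $\Lambda H=2g_T-2\le30$, and $\Lambda^2\theta\le900$ by Hodge with $\theta\ge n-1$; so $\Lambda^2=0$ for $n>901$. If $\Lambda H=0$, then $\Lambda\equiv0$ and $\theta=K^2\le9$, impossible. So $\Lambda H>0$ and $\Lambda K=-\Lambda H$. As $(K-j\Lambda)H<0$, we have $h^2(j\Lambda)=0$ and $h^0(j\Lambda)\ge1-q+\frac j2\Lambda H\to\infty$. The moving part $G$ of $|j\Lambda|$ has $\Lambda G\le j\Lambda^2=0$ and $G^2\le j\Lambda G=0$, so $|G|$ is composed with a free pencil whose general member $D$ has $D^2=\Lambda D=0$.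
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:fibration}]
\emph{Case $\dim\Sigma=3$.} Let $S\in|M|$ and $C\in|M|_S|$ be general; they are smooth and irreducible. Since $K_S\sim(2M+Z_0)|_S$, the divisor $K_C-M|_C=K_S|_C$ is linearly equivalent to an effective one, so $M|_C$ is special, and $h^0(M|_C)\ge p_g-2$. By Clifford and \eqref{eq:chain}, $K_X^3\ge M^3\ge2(p_g-3)>\frac43p_g$. This case does not occur.

\emph{Case $\dim\Sigma=1$.} Let $W\to B$ be the Stein factorization; $M$ is linearly equivalent to a sum of $\theta\ge p_g-1$ fibers. By Remark~\ref{rem:fibers}, for $\kappa<\theta$ the nef divisor $\hat K|_F$ is the nef divisor $\frac\kappa{\kappa+1}\sigma^*K_{F_0}$ plus an effective one, so $\hat K^2F\ge(\frac\kappa{\kappa+1})^2K_{F_0}^2$. Letting $\kappa\to\theta$,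
\[
K_X^3\ge\theta\,\hat K^2F\ge\frac{\theta^3}{(\theta+1)^2}K_{F_0}^2\ge(\theta-2)K_{F_0}^2\ge(p_g-3)K_{F_0}^2 ,
\]
so $K_{F_0}^2=1$. Further $p_g(F)\ge1$ since $K_W|_F=K_F$, and $p_g(F)\le2$ by Noether.

\emph{Case $\dim\Sigma=2$: the curves.} Let $W\to\Sigma'\to\Sigma$ be the Stein factorization, $k_0=\deg(\Sigma'/\Sigma)$, and $C$ a general fiber of $W\to\Sigma'$, of genus $g$. Then $2g-2=K_WC\ge H_WC>0$, so $g\ge2$. We have $M^2\equiv\theta C$ with $\theta=k_0\deg\Sigma$, $\deg\Sigma\ge p_g-2$, and by \eqref{eq:chain}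
\begin{equation}\label{eq:thetaC}
K_X^3\ge\theta\,\hat KC .
\end{equation}
We shall use twice the following observation. Let $\sigma\colon G\to G_0$ be a birational morphism of smooth surfaces, $C\subset G$ a general fiber of a fibration, $C_0=\sigma_*C$. Then $C_0$ is nef by the projection formula. Writing $C=\sigma^*C_0-\sum m_iE_i$ with the total transforms $E_i$ of the points blown up, $0=C^2=C_0^2-\sum m_i^2$. So if $C_0^2=0$, then $C=\sigma^*C_0$ and $K_{G_0}C_0=K_GC=2g-2$.

Let $S\in|M|$ be general. It is fibered over a curve with general fiber $C$, and $M|_S\equiv\theta C$. Lemma~\ref{lem:restrict} with $\kappa=1$, $Z=Z_0$ gives $\hat KC\ge\frac12K_{S_0}C_0$. Pushing forward $K_S\sim2M|_S+Z_0|_S$ gives $K_{S_0}C_0\ge2\theta C_0^2$. If $C_0^2>0$, then $K_X^3\ge\theta^2\ge(p_g-2)^2$, impossible. So $C_0^2=0$ and $\hat KC\ge g-1$. If $g\ge3$, then $K_X^3\ge2(p_g-2)>\frac43p_g$. So $g=2$, $\hat KC\ge1$ and $\theta<\frac43p_g<2(p_g-2)$; hence $k_0=1$ and $\deg\Sigma=\theta<\frac43p_g$.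

\emph{Case $\dim\Sigma=2$: the surfaces.} Apply Lemma~\ref{lem:ruling} with $n=p_g-1$ and blow up $W$ so that $W\to\tilde\Sigma\to B$ is a morphism. As $k_0=1$, $W\to\tilde\Sigma$ and hence $W\to B$ have connected fibers. Let $F$ be a general fiber of $W\to B$ and $k=H\ell$; then $F\to\ell$ has general fiber $C$ and $M|_F\equiv kC$. Since $h^0(H)\ge p_g$ and $h^0(H|_\ell)\le3$, for $3n'<p_g$ some member of $|H|$ contains $n'$ given fibers. So Remark~\ref{rem:fibers} applies with $\kappa=\frac{p_g}3-2$, and for the minimal model $\sigma\colon F\to F_0$ and $C_0=\sigma_*C$ we get $\hat KC\ge\frac\kappa{\kappa+1}K_{F_0}C_0$. If $K_{F_0}C_0\ge2$, then \eqref{eq:thetaC} gives $K_X^3\ge\frac{2\kappa}{\kappa+1}(p_g-2)>\frac43p_g$. So $K_{F_0}C_0\le1$, and $C_0^2\ge1$, since $C_0^2=0$ would give $K_{F_0}C_0=2g-2=2$. Pushing forward $K_F\sim M|_F+Z_0|_F$ gives $K_{F_0}C_0\ge kC_0^2$. Hence $k=C_0^2=K_{F_0}C_0=1$, and $K_{F_0}^2=1$ by Hodge. Finally $p_g(F)\ge h^0(M|_F)\ge h^0(\ell,\mathcal{O}(1))=2$, with equality by Noether.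
\end{proof}

\section{The fiber, the base and the model}\label{sec:base}

It remains to exclude $(1,1)$-surfaces and irrational bases, and to show that $X$ itself carries the fibration. We work in the following setting: $V$ is a projective threefold with canonical singularities, $f\colon V\to B$ a fibration over a smooth curve of genus $\beta$, $K_V$ is $f$-ample, and the general fiber $F$ is a canonical surface with $K_F^2=1$, $p_g(F)\in\{1,2\}$. Put $L=K_{V/B}$ and $\mathcal{N}=f_*\omega_{V/B}$. By Theorem~\ref{thm:campana} on a resolution, $\mathcal{N}$ and all $f_*\mathcal{O}(mL)$ are nef; as $f^*f_*\mathcal{O}(mL)\to\mathcal{O}(mL)$ is onto for divisible $m\gg0$, $L$ is nef. Also $L^2F=1$, so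
\begin{equation}\label{eq:KL}
K_V=L+(2\beta-2)F,\qquad K_V^3=L^3+6(\beta-1).
\end{equation}
If all canonical sections come from one line subsheaf of $\mathcal{N}$ of degree $\alpha\approx p_g$, adjunction on the corresponding divisor gives $L^3\ge\frac43\alpha$. This is exactly the Noether slope, and it does not suffice; we need a slope larger than $\frac43$. The gain comes from the nefness of $L-\lambda_0F$ with $\lambda_0$ proportional to $\alpha$, and this rests on a uniform bound for the singularities of canonical curves.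

\begin{lemma}\label{lem:klt}
There is an absolute rational $\epsilon_0>0$ such that $(F,\epsilon_0C)$ is klt for every canonical surface $F$ with $K_F^2=1$, $p_g\in\{1,2\}$ and every $C\in|K_F|$.
\end{lemma}

\begin{proof}
The minimal resolution $F_0\to F$ is crepant, so we may work with the pull-back $C_0\in|K_{F_0}|$. A pair $(F_0,\Delta)$ with $\operatorname{mult}_x\Delta<1$ at all points is klt: on blowing up $x$, the exceptional curve gets the coefficient $\operatorname{mult}_x\Delta-1<0$ and the multiplicities of the strict transform do not increase. So it suffices to bound the multiplicities of $C_0$. Write $K=K_{F_0}$. As $KC_0=1$, $C_0=C_1+N$ with $C_1$ integral, $KC_1=1$, and $N=\sum n_iE_i$ supported on $(-2)$-curves. From $p_a(C_1)\ge0$ and Hodge, $-3\le C_1^2\le1$; so $p_a(C_1)\le2$ and $C_1$ has multiplicities $\le2$. From $1=KC_1=C_1^2+C_1N$ we get $C_1N\le4$, and $0=KN=C_1N+N^2$ gives $-N^2\le4$. The $(-2)$-curves form ADE configurations of total rank at most $b_2(F_0)=12\chi-K^2-2\le33$, where $q=0$ is used. There are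 finitely many such configurations, and each negative definite lattice has finitely many vectors with $-N^2\le4$. So $n_i\le c$ for an absolute $c$. At most two of the smooth curves $E_i$ pass through a point, so $\operatorname{mult}_xC_0\le2+2c$. Take $\epsilon_0=\frac1{3+2c}$.
\end{proof}

\begin{proposition}\label{prop:slope}
There is an absolute $\epsilon_1>0$ such that, if $\mathcal{N}$ has a line subsheaf of degree $\alpha>0$, then $L-\lambda_0F$ is nef for $\lambda_0=\frac{\epsilon_0\alpha}{1+\epsilon_0}$, and $L^3\ge(\frac43+\epsilon_1)\alpha$.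
\end{proposition}

\begin{proof}
The subsheaf $\mathcal{M}$ gives an effective $\mathbb{Q}$-Cartier divisor $Z\sim L-f^*\mathcal{M}\equiv L-\alpha F$ with $Z|_F\in|K_F|$.

\emph{Nefness.} Let $\mu\colon\hat V\to V$ be a log resolution of $(V,Z)$ and $K_{\hat V}=\mu^*(K_V+\epsilon_0Z)+\sum a'_iE_i$. Restricting to a general fiber and using Lemma~\ref{lem:klt}, we see $a'_i>-1$ for horizontal $E_i$. Put $\hat\Delta=\sum_{\mathrm{hor}}\max(-a'_i,0)E_i$. By Theorem~\ref{thm:campana}, $\mathcal{E}'=(f\mu)_*\mathcal{O}(m(K_{\hat V/B}+\hat\Delta))$ is nef for divisible $m$. We have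
\[
K_{\hat V/B}+\hat\Delta=\mu^*(L+\epsilon_0Z)+\sum_{\mathrm{hor}}\max(a'_i,0)E_i+\sum_{\mathrm{vert}}a'_iE_i ,
\]
and components with $a'_i>0$ are $\mu$-exceptional. So $\mathcal{E}'\subset\mathcal{E}=f_*\mathcal{O}(m(L+\epsilon_0Z))$, with equality over a dense open subset of $B$, and $\mathcal{E}$ is nef. The divisor $L+\epsilon_0Z\sim_{\mathbb{Q}}(1+\epsilon_0)L-\epsilon_0f^*\mathcal{M}$ is $f$-ample, so $f^*\mathcal{E}\to\mathcal{O}(m(L+\epsilon_0Z))$ is onto for divisible $m\gg0$. Hence $(1+\epsilon_0)L-\epsilon_0\alpha F$ is nef.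

\emph{Adjunction.} Pass to a small $\mathbb{Q}$-factorialization $V'$, keeping the notation for pull-backs, and write $Z=Z_h+\Phi$ with $\Phi$ vertical and $Z_h$ horizontal. By Lemma~\ref{lem:surf}, $Z_h$ is prime with integral general fiber. Let $\nu\colon S\to Z_h$ be the normalization, $h=\nu^*L$, and let $F$ denote also the fiber class of $S\to B$; then $hF=1$ and $L^3=\alpha+L^2Z\ge\alpha+h^2$. From $\nu^*(K_{V'}+Z_h)=K_S+\operatorname{Diff}(0)$ we get $K_{S/B}+\Delta\equiv2h-\alpha F$ with $\Delta=\operatorname{Diff}(0)+\nu^*\Phi\ge0$. Let $g\colon\hat S\to B$ be the fibration on a resolution of $S$, with general fiber of genus $\gamma$, and $\hat h$ the pull-back of $h$. By the projection formula,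
\begin{equation}\label{eq:adjS}
2h^2-\alpha=K_{\hat S/B}\hat h+\Delta h .
\end{equation}

\emph{$\gamma\ge1$.} The bundle $g_*\omega_{\hat S/B}$ is nef and nonzero. The evaluation map surjects, outside a finite set, onto $\omega_{\hat S/B}(-D)$ for some $D\ge0$, so $K_{\hat S/B}-D$ is nef and $K_{\hat S/B}\hat h\ge0$. Thus $h^2\ge\frac\alpha2$ and $L^3\ge\frac32\alpha$.

\emph{$\gamma=0$.} Let $\sigma\colon\hat S\to S_1$ be a blow-down to a $\mathbb{P}^1$-bundle and write $\hat h=\sigma^*h_1-\sum u_iE_i$ with total transforms $E_i$, so $E_i^2=-1$ and $E_iE_j=0$ for $i\ne j$. Both $E_i$ and the fiber containing it minus $E_i$ are effective, so $0\le u_i=\hat hE_i\le\hat hF=1$. On $S_1$, $K_{S_1/B}^2=0$, $K_{S_1/B}F=-2$ and $h_1F=1$ give $K_{S_1/B}\equiv-2h_1+h_1^2F$. Hence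
\[
K_{\hat S/B}\hat h=-h_1^2+\sum u_i=-\hat h^2+\sum u_i(1-u_i)\ge-h^2 ,
\]
and \eqref{eq:adjS} gives $3h^2\ge\alpha+\Delta h$. Now $\Delta F=2-(-2)=4$, and $h-\lambda_0F$ is nef, so $\Delta h\ge4\lambda_0$ and $L^3\ge\frac43\alpha+\frac43\lambda_0$. Take $\epsilon_1=\min\{\frac16,\frac{4\epsilon_0}{3(1+\epsilon_0)}\}$.
\end{proof}

\begin{lemma}\label{lem:ample}
Let $\beta=0$ and $p_g(V)\gg0$. Write $\mathcal{N}$ as a sum of line bundles, the largest of degree $\alpha$. Then $K_V^3\ge(\frac43+\epsilon_1)\alpha-6$ and $K_V$ is ample.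
\end{lemma}

\begin{proof}
We have $0<p_g(V)=h^0(\mathcal{N}(-2))\le2(\alpha-1)$, so $\alpha\gg0$ and $\lambda_0>2$. The volume bound is \eqref{eq:KL} with Proposition~\ref{prop:slope}. The divisor $K_V=(L-\lambda_0F)+(\lambda_0-2)F$ is nef with $K_V^3>0$, hence semiample by the base point free theorem. It is positive on vertical curves by $f$-ampleness and on horizontal curves by the second summand. So the morphism it defines is finite, and $K_V$ is ample.
\end{proof}

\begin{proposition}\label{prop:reduction}
Let $X$ be a canonical threefold with $p_g\gg0$ and $E(X)<\frac23$. Then there is a fibration $f\colon X\to\mathbb{P}^1$ whose general fiber is a canonical $(1,2)$-surface, and $f_*\omega_X=\mathcal{O}(a_0)\oplus\mathcal{O}(a_1)$ with $a_0\ge a_1\ge-1$, $a_0\ge0$; thus $p_g=d+2$ for $d=a_0+a_1$.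
\end{proposition}

\begin{proof}
Let $W\to B$ be as in Proposition~\ref{prop:fibration} and $f\colon V\to B$ its relative canonical model, which exists by finite generation \cite{BCHM}; it satisfies the standing assumptions of this section. We have $p_g=h^0(\omega_B\otimes\mathcal{N})$, and $K_X^3=K_V^3$ whenever $K_V$ is nef, which holds for $\beta\ge1$ by \eqref{eq:KL} and for $\beta=0$ by Lemma~\ref{lem:ample}. Recall $K_X^3<\frac43p_g$.

\emph{$\beta\ge1$, $p_g(F)=1$.} Let $\alpha=\deg\mathcal{N}\ge0$. Then $p_g=\alpha+\beta-1+h^0(\mathcal{N}^\vee)\le\alpha+\beta$, and $L^3\ge(\frac43+\epsilon_1)\alpha$ by Proposition~\ref{prop:slope}, or by nefness of $L$ if $\alpha=0$. So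
\[
K_X^3\ge(\tfrac43+\epsilon_1)\alpha+6\beta-6\ge\tfrac43p_g+\epsilon_1\alpha+\tfrac{14}3\beta-6\ge\tfrac43p_g+\epsilon_1p_g-6>\tfrac43p_g .
\]

\emph{$\beta\ge1$, $p_g(F)=2$.} Here $p_g=\chi+h^0(\mathcal{N}^\vee)$ with $\chi=\chi(\omega_B\otimes\mathcal{N})$. A nonzero map $\mathcal{N}\to\mathcal{O}_B$ has image of degree $\ge0$, so it is onto. Hence nonzero sections of $\mathcal{N}^\vee$ vanish nowhere, $h^0(\mathcal{N}^\vee)\le2$, and $\chi\ge p_g-2>0$. Let $B_k\to B$ be a connected \'etale cover of degree $k$ and $V_k=V\times_BB_k$. It is canonical, $K_{V_k}$ is nef, $K_{V_k}^3=kK_X^3$ and $p_g(V_k)\ge k\chi$. The Noether inequality for the canonical model of $V_k$ gives $kK_X^3\ge\frac43k\chi-\frac{10}3$ for $k\ge11$. Letting $k\to\infty$, $K_X^3\ge\frac43(p_g-2)$, that is, $E(X)\ge\frac23$. This is the only step of the reduction that uses the full hypothesis $E(X)<\frac23$.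

\emph{$\beta=0$.} By Lemma~\ref{lem:ample}, $K_V$ is ample, so $V$ is the canonical model and $V=X$. If $p_g(F)=1$, or if $p_g(F)=2$ and $\mathcal{N}=\mathcal{O}(\alpha)\oplus\mathcal{O}$, then $p_g=\alpha-1$ and $K_X^3\ge(\frac43+\epsilon_1)(p_g+1)-6>\frac43p_g$. As $\mathcal{N}$ is nef, what remains is $\mathcal{N}=\mathcal{O}(\alpha)\oplus\mathcal{O}(\alpha')$ with $\alpha\ge\alpha'\ge1$. Put $a_0=\alpha-2$, $a_1=\alpha'-2\ge-1$; then $p_g=(a_0+1)+(a_1+1)$, and $a_0\ge0$ since $p_g>0$.
\end{proof}

\section{Proofs of Theorem~\ref{thm:main} and Corollary~\ref{cor:N3}}\label{sec:end}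

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $p_g(X)\gg0$ and $E(X)<\frac23$. The fibration of Proposition~\ref{prop:reduction} satisfies the hypotheses of Theorem~\ref{thm:fib}, and since $p_g=d+2$, the number $E$ of that theorem is $E(X)$. So $X$ is a regular simple fibration, and every $\epsilon\le\frac23$ has property $(\ast)$. The threefolds of Proposition~\ref{prop:example} prove the second claim. For $\epsilon>\frac23$ they have $E<\epsilon$ and arbitrarily large $p_g$, so $\epsilon$ does not have property $(\ast)$.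
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:N3}]
A canonical threefold with $p_g\ge P$ and $E<\frac23$ is a regular simple fibration, and $E=\frac N6<\frac23$ forces $N\le3$. Conversely, let $f\colon X\to B$ be a regular simple fibration with $N\le3$. Its fibers are connected, since the degree $0$ part of their canonical rings is $\mathbb{C}$; so $g(B)\le q(X)=0$. The general fiber is a canonical surface whose canonical ring has Hilbert series $(1-u^{10})/((1-u)^2(1-u^2)(1-u^5))$, so $p_g(F)=2$ and $K_F^2=\frac{10}{1\cdot1\cdot2\cdot5}=1$. Thus $V=X$ satisfies the assumptions of Section~\ref{sec:base}, and for $p_g\gg0$ Lemma~\ref{lem:ample} shows that $K_X$ is ample; enlarge $P$ accordingly. By Theorem~\ref{thm:known}(B), $E=\frac N6\le\frac12<\frac23$ and $X$ is $2$-Gorenstein.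
\end{proof}

\begin{thebibliography}{BHPV}

\bibitem[BHPV]{BHPV} Barth, Hulek, Peters, Van de Ven, \emph{Compact complex surfaces}.

\bibitem[BCHM]{BCHM} BCHM (cited for finite generation and for small $\mathbb{Q}$-factorializations).

\bibitem[Ca]{Ca} Campana, \emph{Orbifolds, special varieties and classification theory}.

\bibitem[Ka]{Ka} Kawamata, \emph{On the extension problem of pluricanonical forms}.

\bibitem[K]{K} Koll\'ar, \emph{Singularities of the MMP}.

\bibitem[KM]{KM} Koll\'ar, Mori, \emph{Birational geometry of algebraic varieties}.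

\bibitem[Pi]{Pi} Roberto Pignatelli, \emph{On canonical threefolds near the Noether line}, arXiv:2410.06009 (2024).

\bibitem[R]{R} Reid, \emph{Young person's guide}.

\bibitem[SGA2]{SGA2} SGA 2.

\end{thebibliography}
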